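# Robust coloring on surfaces: why the clique $K_{3k+1}$ decides

## 1. Small cliques with one edge per vertex removed

All graphs are finite and simple. Take $K_6$ on the vertices $1,\dots,6$ and let every vertex select one incident edge. Vertex $1$ selects $12$, vertex $2$ selects $23$, vertex $3$ selects $31$, and $4,5,6$ do the same around the triangle $456$. Now delete the six selected edges. What is left is $K_{3,3}$, which is $2$-colorable. One selected edge per vertex has brought the number of colors from $6$ down to $2$.

Try the same with $K_7$. Suppose that after the deletion two colors suffice. One color class has at least four vertices. Four of its vertices span $6$ edges, and all six must have been deleted. But an edge can be selected only by one of its two ends, so these six edges were selected by only four vertices, one edge each. This is impossible, so three colors are needed; three suffice (two triangles and a single vertex). In the same way $K_{10}$ needs four colors, since with three colors some class has at least four vertices.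

Now draw these graphs on surfaces. $K_7$ can be drawn on the torus, so the torus carries a graph that needs three colors after the best deletion. $K_{10}$ has genus $4$ and non-orientable genus $7$, so the orientable surface of genus $4$ carries a graph that needs four. On the orientable surface of genus $2$ or $3$ we cannot draw $K_{10}$. Could some other graph there need four colors? In general: given a surface, what is the largest number of colors that can be needed, if before the coloring every vertex may delete one of its edges?

**Definition (robust chromatic number).** A *$1$-selection* of $G$ is a map $f\colon V(G)\to E(G)\cup\{\emptyset\}$ such that, for every $v$, $f(v)$ is an edge incident with $v$ or $f(v)=\emptyset$. The graph $G_f$ obtained by deleting all edges of $f(V(G))$ is the *$1$-removed subgraph* of $G$ regarding $f$. The *robust chromatic number* is $\chi_1(G)=\min_f\chi(G_f)$, the minimum being over all $1$-selections.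

We have just computed $\chi_1(K_6)=2$, $\chi_1(K_7)=3$, $\chi_1(K_{10})=4$. The problem of finding the maximum of $\chi_1$ over graphs of given genus, or given non-orientable genus, is posed in Kardoš, Lužar and Soták, "Note on robust coloring of planar graphs", arXiv:2401.08324 (2024). From that work we use one fact: there are planar graphs with $\chi_1=3$.

## 2. Color classes that are pseudoforests

The argument for $K_7$ used only that a color class $B$ spans at most $|B|$ edges. This describes color classes completely.

**Definition (pseudoforest).** A *pseudoforest* is a graph each of whose components $C$ satisfies $e(C)\le |C|$.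

Here $e(\cdot)$ counts edges. A connected graph with $e(C)\le|C|$ is a tree, or a tree plus one edge; so a graph is a pseudoforest exactly when each component has at most one cycle. A cycle with trees attached is a pseudoforest. $K_4$ minus an edge is not: it is connected with $4$ vertices and $5$ edges.

**Proposition 1.** $\chi_1(G)$ is the least number of classes in a partition of $V(G)$ into sets that induce pseudoforests.

*Proof.* Let $G_f$ be properly colored. Every edge inside a color class was deleted, so it was selected by one of its ends. Hence every subset $B$ of a class spans at most $|B|$ edges; in particular every component of the class does. Conversely, a pseudoforest can be oriented with all outdegrees at most $1$: orient a tree component toward a root; in a component with a cycle, orient the cycle cyclically and all other edges toward the cycle. Given a partition into pseudoforests, let each vertex select its out-edge in its own class (or $\emptyset$). Then no edge remains inside a class. $\square$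

From now on we say that a vertex set *is* a pseudoforest, a forest, a triangle, a path, if it induces one; so a path is always an induced path. Paths are written as vertex strings. We write $T+v$ and $T-t$ for $T\cup\{v\}$ and $T\setminus\{t\}$, $d_T(v)$ for the number of neighbors of $v$ in $T$, $u\sim v$ for adjacency, $e(T)$ for $e(G[T])$, and $t^+=\max(t,0)$. We use the following facts all the time.

1. (P1) Subgraphs of pseudoforests are pseudoforests.
2. (P2) A graph with at most $4$ edges is a pseudoforest; so is every graph on at most $3$ vertices. A graph on $4$ vertices is a pseudoforest if and only if it has at most $4$ edges. 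
3. (P3) A pseudoforest plus a vertex with at most one neighbor in it is a pseudoforest.
4. (P4) A forest plus a vertex with at most $2$ neighbors in it has at most one cycle. A forest plus two vertices $y,z$, each with at most one neighbor in the forest, plus possibly the edge $yz$, has at most one cycle. In both cases we get a pseudoforest.

(P1) and (P3) are clear. For (P2): a component $C$ with $e(C)\ge|C|+1$ has $|C|\ge4$, since three vertices span at most three edges; so $e(C)\ge5$. A graph with $4$ vertices and at least $5$ edges is connected and violates the condition. For (P4): a new cycle passes through the new vertex, both its edges, and the unique path of the forest between its two neighbors; so there is at most one. In the second statement, the forest plus $y$ is a forest in which $z$ has at most two neighbors.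

Some consequences of Proposition 1: $\chi_1$ is monotone under subgraphs; it is the maximum over the components; $\chi_1(G)\le\chi_1(G-v)+1$. If $T$ is a pseudoforest then $\chi_1(G)\le\chi_1(G-T)+1$, in particular if $|T|=3$. Hence $\chi_1(G)\le\lceil n/3\rceil$ for a graph on $n$ vertices. A clique that is a pseudoforest has at most three vertices, so $\chi_1(K_{3k+1})=k+1$.

**Definition (vertex-critical).** $G$ is *vertex-critical with $\chi_1(G)=k+1$* if $\chi_1(G)=k+1$ and $\chi_1(G-v)\le k$ for all $v$.

For example, $K_{3k+1}$ is vertex-critical, since $K_{3k}$ splits into $k$ triangles. Every graph with $\chi_1\ge k+1$ contains an induced vertex-critical subgraph with value $k+1$: take a minimal induced subgraph with $\chi_1\ge k+1$.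

**Lemma 2.** A vertex-critical graph $G$ with $\chi_1(G)=k+1$ is connected, has minimum degree $\delta(G)\ge 2k$ and at least $3k+1$ vertices.

*Proof.* Some component has value $k+1$; a vertex outside it could be deleted without lowering $\chi_1$, so $G$ is connected. If $d(v)\le2k-1$, partition $G-v$ into $k$ pseudoforests. Some class contains at most one neighbor of $v$, and $v$ can be added to it by (P3), so $\chi_1(G)\le k$, a contradiction. Finally $k+1\le\lceil n/3\rceil$ gives $n\ge3k+1$. $\square$

## 3. The maximum of $\chi_1$ on a surface

For a surface $\Sigma$ let $\varepsilon$ be its Euler genus: $\varepsilon=2g$ for the orientable surface $S_g$ ($g\ge0$) and $\varepsilon=g$ for the non-orientable surface $N_g$ ($g\ge1$).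

**Main Theorem.** Let $m(\Sigma)$ be the maximum of $\chi_1$ over graphs embeddable on $\Sigma$. Then
$$m(\Sigma)=\max\Big\{3,\Big\lfloor \frac{11+\sqrt{1+24\varepsilon}}{6}\Big\rfloor\Big\}.$$
So for $S_g$: $m=\lfloor(11+\sqrt{1+48g})/6\rfloor$ for $g\ge1$, and $m=3$ for $g=0$. For $N_g$: $m=\lfloor(11+\sqrt{1+24g})/6\rfloor$ for $g\ge2$, and $m=3$ for $g=1$.

For instance $m=3$ exactly for $S_0,\dots,S_3$ and $N_1,\dots,N_6$. So the answer to the question about genus $2$ and $3$ is no: nothing does better there than $K_{10}$, which does not fit.

**Theorem A (density).** If $k\ge3$ and $G$ is vertex-critical with $\chi_1(G)=k+1$, then $2e(G)-6|V(G)|\ge9k^2-15k-10$.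

**Theorem B.** For $k\ge3$ and a surface $\Sigma$ the following are equivalent: (i) some graph on $\Sigma$ has $\chi_1\ge k+1$; (ii) $K_{3k+1}$ embeds on $\Sigma$; (iii) $\varepsilon\ge(k-1)(3k-2)/2$.

The textbook facts on surfaces that we need are these.

1. A connected simple graph with $n\ge3$ vertices and $e$ edges, embeddable on a surface of Euler genus $\varepsilon$, satisfies $e\le 3n-6+3\varepsilon$. (It has a cellular embedding, with some number $f$ of faces, on a surface of Euler genus at most $\varepsilon$; so $n-e+f\ge2-\varepsilon$ by Euler's formula, and $3f\le2e$.)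
2. The orientable genus of $K_n$ is $\lceil(n-3)(n-4)/12\rceil$ for $n\ge3$ (Ringel–Youngs).
3. The non-orientable genus of $K_n$ is $\lceil(n-3)(n-4)/6\rceil$ for $n\ge5$, $n\ne7$ (Ringel).

Put $E_k=(k-1)(3k-2)/2$. It is an integer: if $k$ is even then $3k-2$ is even, and if $k$ is odd then $k-1$ is even. We have $E_3=7$, $E_4=15$, $E_5=26$.

## 4. Minimum degree and Euler's formula

The first thing to try is counting, as in the classical coloring bounds. Let a graph on $\Sigma$ have $\chi_1\ge k+1$, and let $G$ be a vertex-critical subgraph with value $k+1$, with $n$ vertices. Fact 1 says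
$$2e(G)-6n\le 6\varepsilon-12. \tag{1}$$
Lemma 2 gives $2e(G)\ge2kn$ and $n\ge3k+1$, hence $(2k-6)(3k+1)\le6\varepsilon-12$ for $k\ge3$.

For $k=4$ this says $26\le6\varepsilon-12$, so $\varepsilon\ge7$, while $K_{13}$ needs $\varepsilon\ge15$. For $k=3$ it says only $\varepsilon\ge2$, while $K_{10}$ needs $\varepsilon\ge7$. The reason is visible: $K_{3k+1}$ is $3k$-regular, and the count sees only degree $2k$. The minimum degree bound itself cannot be improved. By a theorem of Bacsó, Patkós, Tuza and Vizer, for every $k\ge1$ there is a $2k$-degenerate graph $H_k$ with $\chi_1(H_k)=k+1$ ($2k$-degenerate means that every subgraph has a vertex of degree at most $2k$). A vertex-critical subgraph of $H_k$ with value $k+1$ then has minimum degree exactly $2k$. So we must show that, whatever the minimum degree is, the total number of edges is large.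

How large? For $K_{3k+1}$,
$$2e-6n=(3k+1)(3k-6)=9k^2-15k-6=6E_k-12 .$$
Put $N_k=9k^2-15k-6$. If $\varepsilon\le E_k-1$, then (1) gives $2e-6n\le N_k-6$. The quantity $2e-6n$ is even, so to exclude these surfaces we need precisely $2e-6n\ge N_k-4$. This is Theorem A.

## 5. Three vertices with degree sum $9k$

The first step beyond minimum degree is that some vertices have degree around $3k$, as in the clique.

Call a connected graph $K$ *bad* if $e(K)\ge|K|+1$, that is, $\sum_{v\in K}(d_K(v)-2)\ge2$; otherwise it is *fine*. So $K$ is fine if $\sum_{v\in K}(d_K(v)-2)\le1$, in particular if its maximum degree is at most $2$. A graph is a pseudoforest if and only if all its components are fine.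

**Lemma 3.** If $K$ is connected, $\delta(K)\ge2$ and $e(K)=|K|+1$, then every proper induced subgraph of $K$ is a pseudoforest.

*Proof.* Suppose a proper induced subgraph has a bad component with vertex set $B$. Some edge of $K$ leaves $B$, and all $d_K(v)-2$ are nonnegative, so
$$2\le\sum_{v\in B}(d_{K[B]}(v)-2)<\sum_{v\in B}(d_K(v)-2)\le\sum_{v\in K}(d_K(v)-2)=2,$$
a contradiction. $\square$

**Definition (optimal partition).** A partition $V_1,\dots,V_k$ of $V(G)$ is *optimal* if it minimizes $\sum_i e(V_i)$. For $v\in V_i$ put $d_j(v)=d_{V_j}(v)$; $d_i(v)$ is the *own degree* of $v$.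

For $K_6$ and $k=2$ the optimal partitions are those into two triangles, and every own degree is $2$. In an optimal partition $d_j(v)\ge d_i(v)$ for all $j$, since otherwise moving $v$ to $V_j$ would lower the sum. So $d_i(v)\le\lfloor d(v)/k\rfloor$. If $d_j(v)=d_i(v)$, then moving $v$ to $V_j$ keeps the partition optimal; this freedom is what we exploit.

**Lemma 4 (degree condition).** If $k\ge2$ and $\chi_1(G)>k$, then $G$ has three vertices with degree sum at least $9k$.

*Proof.* Pass to a vertex-critical subgraph with value $k+1$; degrees do not increase. So $\delta\ge2k$, and no partition into $k$ classes has all components fine. Let $d_1\ge d_2\ge d_3$ be the largest degrees and suppose $d_1+d_2+d_3\le9k-1$. Then $d_3\le3k-1$; by $\delta\ge2k$ also $d_1+d_2\le7k-1$ and $d_1\le5k-1$. In an optimal partition every vertex of degree at most $3k-1$ has own degree at most $2$. At most two vertices have degree at least $3k$. If there is none, all components have maximum degree at most $2$ and are fine, a contradiction.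

*Exactly two vertices $h,h'$ have degree at least $3k$*, say $d(h')=d_2$. Then $d_1\le7k-1-3k=4k-1$, so both have own degree at most $3$. Take an optimal partition. A bad component must contain both $h$ and $h'$, each with own degree $3$, since only they contribute positively to the sum and each contributes at most $1$. Let $h,h'\in V_i$. If $d_j(h')\ge4$ for all $j\ne i$, then $d_2\ge3+4(k-1)=4k-1>(7k-1)/2\ge d_2$, a contradiction. So $d_j(h')=3$ for some $j\ne i$; move $h'$ to $V_j$. The partition stays optimal, $h$ and $h'$ are in different classes, so every component has $\sum(d-2)\le1$. All components are fine, a contradiction.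

*Exactly one vertex $h$ has degree at least $3k$.* Its own degree is at most $4$. In an optimal partition a bad component $K\subseteq V_i$ must have $d_K(h)=4$ and all other degrees exactly $2$. So $e(K)=|K|+1$, $\delta(K)\ge2$, $|K|\ge5$, and $d_1\ge4k$ because $d_j(h)\ge4$ for all $j$. Suppose some $z\in K-h$ has $d(z)\le3k-2$. Its neighbors outside $V_i$ number at most $3k-4$, so for some $j\ne i$ we have $d_j(z)\le(3k-4)/(k-1)<3$, that is, $d_j(z)=2$. Move $z$ to $V_j$. The partition is still optimal, $K-z$ is a pseudoforest by Lemma 3, and all other components avoid $h$, so they have maximum degree at most $2$. Everything is fine, a contradiction. Hence all of the at least four vertices $z\in K-h$ have $d(z)\ge3k-1$, and $d_1+d_2+d_3\ge4k+2(3k-1)=10k-2\ge9k$, a contradiction. $\square$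

## 6. Removing three vertices: from $k-1$ to $k$ for $k\ge4$

Put $w(G)=2e(G)-6|V(G)|=\sum_v(d(v)-6)$. We have $N_k-N_{k-1}=9(2k-1)-15=18k-24$, and Theorem A says $w(G)\ge N_k-4$. The plan is induction on $k$: remove the three vertices of Lemma 4. The base case $k=3$, where $N_3-4=26$, is the following statement.

**Proposition 10.** If $G$ is vertex-critical with $\chi_1(G)=4$, then $\sum_v(d(v)-6)\ge26$.

It takes up Sections 8 to 12. Here we assume it and do the induction step.

**Proof of Theorem A for $k\ge4$, from the case $k-1$.** We have $\delta(G)\ge2k$. Let $T$ be a set of three vertices with degree sum at least $9k$ (Lemma 4). $T$ is a pseudoforest, so $\chi_1(G-T)\ge k$. Let $F$ be an induced vertex-critical subgraph of $G-T$ with $\chi_1(F)=k$, let $R=V(G)\setminus(T\cup V(F))$, $\rho=|R|$, and let $i(R)$ be the number of edges of $G-T$ incident with $R$. Then $e(G)=e(F)+i(R)+\sum_{v\in T}d(v)-e(T)$, and since $e(T)\le3$,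
$$w(G)=w(F)+(2i(R)-6\rho)+2\Big(\sum_{v\in T}d(v)-e(T)\Big)-18\ \ge\ w(F)+(2i(R)-6\rho)+18k-24. \tag{2}$$
The last term is exactly the increment we want, so it remains to see that the discarded vertices $R$ do no harm. They have degree at least $2k-3$ in $G-T$.

If $k\ge5$, then $i(R)\ge(2k-3)\rho/2\ge3\rho$, since each edge is counted at most twice. With $w(F)\ge N_{k-1}-4$ we get $w(G)\ge N_k-4$.

Let $k=4$. The target is $N_4-4=74$, and $w(F)\ge26$ by Proposition 10; also $18k-24=48$. Let $n=|V(G)|$.

If $n\le17$: from $4=\chi_1(F)\le\lceil|F|/3\rceil$ we get $|F|\ge10$, so $\rho\le4$. Vertices of $R$ have degree at least $5$ in $G-T$, so $i(R)\ge5\rho-\binom\rho2\ge3\rho$ (the last inequality holds for $\rho\le5$). Thus $w(G)\ge26+48=74$.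

If $n\ge18$: let $T^*\supseteq T$ be a maximal vertex set that is a pseudoforest, and let $F'\subseteq G-T^*$ be vertex-critical with $\chi_1(F')=4$. By maximality and (P3), every vertex of $F'$ has at least $2$ neighbors in $T^*$. All degrees are at least $8$. Split $\sum(d(v)-6)$ over $F'$, over $T$ (where it is at least $36-18$), and over the remaining $n-|F'|-3$ vertices:
$$w(G)\ge(w(F')+2|F'|)+18+2(n-|F'|-3)\ge26+18+2n-6\ge74.\qquad\square$$

Where does this stop? Try $k=3$ in (2). Now $\chi_1(F)=3$, and $F$ may contain many vertices of degree $4$, each of which contributes $-2$ to $w(F)$; vertices of $R$ are only known to have degree at least $3$ in $G-T$, so $2i(R)-6\rho$ may be as low as $-3\rho$ as far as this estimate shows. Nothing bounds these losses. The weight $d-6$ is the wrong one for $F$: the right comparison is $d-2k$ in a graph with value $k+1$ and $d-2(k-1)$ in one with value $k$. The case $n\ge18$ hints at the way out: if we remove a *maximal* pseudoforest, each vertex outside loses at least two neighbors, exactly what pays for the change from $2k$ to $2(k-1)$. Section 8 makes this into a tool. First we see that Proposition 10 is all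 that is missing.

## 7. From edge density to surfaces

**Proof of Theorem B.** *(i) implies (iii).* Let $k\ge3$ and let a graph on $\Sigma$ have $\chi_1\ge k+1$. A vertex-critical subgraph $G$ with $\chi_1(G)=k+1$ is connected and embeds on $\Sigma$. By (1) and Theorem A,
$$6\varepsilon-12\ge 2e(G)-6|V(G)|\ge9k^2-15k-10,\quad\text{so}\quad\varepsilon\ge\frac{9k^2-15k+2}{6}=E_k-\frac23 .$$
Both $\varepsilon$ and $E_k$ are integers, so $\varepsilon\ge E_k$.

*(iii) implies (ii).* Let $\varepsilon\ge E_k$ and $n=3k+1\ge10$. Then $(n-3)(n-4)/6=(3k-2)(3k-3)/6=E_k$. So $K_{3k+1}$ has non-orientable genus $E_k$ and orientable genus $\lceil E_k/2\rceil$. It embeds on $N_g$ for all $g\ge E_k$, and on $S_g$ whenever $2g\ge E_k$; that is, on $\Sigma$.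

*(ii) implies (i)* since $\chi_1(K_{3k+1})=k+1$. $\square$

**Proof of the Main Theorem.** By Theorem B, for every $k\ge3$ we have $m(\Sigma)\ge k+1$ if and only if $\varepsilon\ge E_k$. Also $m(\Sigma)\ge3$ always, since there is a planar graph with $\chi_1=3$ (Kardoš, Lužar, Soták). Finally
$$\varepsilon\ge E_k\iff24\varepsilon\ge36k^2-60k+24\iff(6k-5)^2\le1+24\varepsilon\iff k+1\le\frac{11+\sqrt{1+24\varepsilon}}6 .$$
So $m(\Sigma)=\max\{3,\lfloor(11+\sqrt{1+24\varepsilon})/6\rfloor\}$. The floor is $2$ for $\varepsilon\in\{0,1\}$, and it is at least $3$ for $\varepsilon\ge2$; this gives the stated values for $S_g$ and $N_g$. They are attained by a planar graph with $\chi_1=3$ when $m(\Sigma)=3$, and by $K_{3m-2}$ when $m=m(\Sigma)\ge4$. $\square$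

Everything now rests on Proposition 10.

## 8. Weights, losses and gains

Let $k\ge2$ and let $G$ be vertex-critical with $\chi_1(G)=k+1$. Define the *weight* of $v$ as $x_v=d(v)-2k\ge0$; put $x(T)=\sum_{v\in T}x_v$, $X=x(V)$ and $H=\{v:x_v>0\}$. Note that $X=2e-2kn$ is even.

**Definition (loss, net, gain).** For a pseudoforest $T$ and $v\notin T$ put
$$\mathrm{loss}_T(v)=\min\{x_v,(d_T(v)-2)^+\},\qquad \mathrm{net}_T(v)=x_v-\mathrm{loss}_T(v)=(x_v-(d_T(v)-2)^+)^+,$$
$$\mathrm{gain}(T)=x(T)+\sum_{v\notin T}\mathrm{loss}_T(v)=X-\sum_{v\notin T}\mathrm{net}_T(v).$$

In words: if we remove $T$, the weight on $T$ disappears, and each outside vertex is allowed to lose two neighbors for free; what it loses beyond that is taken from its weight. Example: $G=K_7$, $k=2$. All weights are $2$ and $X=14$. If $T$ is a triangle, each of the four outside vertices has loss $1$ and net $1$, so $\mathrm{gain}(T)=6+4=10$.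

**Lemma 5.** Suppose $\sum_{v\in F}(d_F(v)-2(k-1))\ge c$ for every vertex-critical $F$ with $\chi_1(F)=k$. Then for every pseudoforest $T$: (a) $\sum_{v\notin T}\mathrm{net}_T(v)\ge c$, that is, $\mathrm{gain}(T)\le X-c$. (b) If $k\ge3$, some three vertices outside $T$ have net sum at least $3(k-1)$. For $k=2$ one may take $c=2$.

*Proof.* Let $T^*\supseteq T$ be an inclusion-maximal vertex set that is a pseudoforest. Vertices outside $T^*$ have at least $2$ neighbors in $T^*$ by (P3), and $\chi_1(G-T^*)\ge k$. For any subgraph $F$ of $G-T^*$ and $v\in F$,
$$d_F(v)-2(k-1)\le x_v-(d_{T^*}(v)-2)\le x_v-(d_T(v)-2)^+\le\mathrm{net}_T(v), \tag{3}$$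
where the middle step holds because $d_{T^*}(v)-2$ is at least $0$ and at least $d_T(v)-2$. For (a) take $F$ vertex-critical with $\chi_1(F)=k$ and sum (3) over $F$; nets are nonnegative. For (b), Lemma 4 applied to $G-T^*$ and $k-1\ge2$ gives three vertices with degree sum at least $9(k-1)$ in $G-T^*$; apply (3) with $F=G-T^*$ to them and use $9(k-1)-6(k-1)=3(k-1)$. For $k=2$: $F$ is connected and not a pseudoforest, so $\sum_F(d_F-2)=2(e(F)-|F|)\ge2$. $\square$

By Lemma 4, some three vertices of $G$ have weight sum at least $9k-6k=3k$.

**Definition (good, lossy, addable, exact).** $T\subseteq H$ is *good* if it is a pseudoforest. For good $T$, a vertex $v\in H\setminus T$ is *lossy* for $T$ if $d_T(v)\ge3$ (then its loss is at least $1$), *addable* to $T$ if $T+v$ is good, and *exact* to $T$ if it is neither.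

Examples. If $T$ is a triangle, a vertex of $H\setminus T$ is addable (and not lossy), exact, or lossy (and not addable), according as it has at most $1$, exactly $2$, or $3$ neighbors in $T$. If $T$ is a path on three vertices, a vertex with at most $2$ neighbors in $T$ is addable, one with $3$ is lossy, and none is exact. A vertex adjacent to three isolated vertices forming $T$ is both lossy and addable.

An exact vertex $v$ has exactly $2$ neighbors in $T$: at most $2$ as it is not lossy, at least $2$ by (P3). Moreover each of these neighbors lies in a component of $G[T]$ that contains a cycle. Indeed, the component of $v$ in $T+v$ is bad. If both neighbors are in one component $C$, then $e(C)+2\ge(|C|+1)+1$, so $e(C)\ge|C|$; if they are in components $C_1\ne C_2$, then $e(C_1)+e(C_2)+2\ge|C_1|+|C_2|+2$, so both have a cycle. In particular, if $G[T]$ is a forest, no vertex is exact.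

Suppose all gains are at most $g$. For good $T$ and $B\subseteq H\setminus T$ we say that *$(T;B)$ has value at least $\beta$* if $x(T)+\sum_{b\in B}\mathrm{loss}_T(b)\ge\beta$. We drop $B$ if it is empty.

**Lemma 6.** Let $(T;B)$ have value at least $\beta$, and let all gains be at most $g$.

1. (a) $\beta\le g$.
2. (b) Let $v\in H\setminus(T\cup B)$. If $v$ is lossy, then $\beta+1\le g$. If $v$ is addable, then $\beta+x_v\le g$.
3. (c) If $\beta=g$, every $v\in H\setminus(T\cup B)$ is exact to $T$.
4. (d) If $G[T]$ is a forest and $H\ne T\cup B$, then $\beta\le g-1$.

*Proof.* (a) The value is at most $\mathrm{gain}(T)$. (b) If $v$ is lossy, $(T;B+v)$ has value at least $\beta+1$. If $v$ is addable, note that losses of vertices outside $T+v$ do not decrease when we pass from $T$ to $T+v$; so $(T+v;B)$ has value at least $\beta+x_v$. (c) follows from (b), as $x_v\ge1$ on $H$. (d) No vertex is exact to a forest, so (b) applies to any $v\in H\setminus(T\cup B)$. $\square$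

Nearly every contradiction below has one of these forms: a good set together with a few lossy vertices has value more than $g$; or a forest reaches value $g$ and a vertex of $H$ is left over. When we list lossy vertices, each is counted with loss at least $1$ unless we say more.

## 9. Vertex-critical graphs with $\chi_1=3$

The proof of Proposition 10 uses Lemma 5 for $k=3$, and for that we need a good constant $c$. This is the role of the next statement.

**Proposition 7.** If $G$ is vertex-critical with $\chi_1(G)=3$, then $X=\sum_v(d(v)-4)\ge12$.

For $K_7$ the sum is $14$. The proof fills this section. Here $k=2$. Suppose $X\le10$. By Lemma 5 with $c=2$, all gains are at most $g:=X-2$. Let $T_0=\{a,b,c\}$ consist of three vertices of largest weight, $x_a\ge x_b\ge x_c$, and $s=x(T_0)$. Then $6\le s\le\mathrm{gain}(T_0)\le g<X$. So there is a fourth vertex of positive weight, $|H|\ge4$ and $T_0\subseteq H$; and $X\in\{8,10\}$, as $X$ is even and at least $8$.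

We describe $H$ by the decreasing sequence of its weights, $1^m$ meaning $m$ ones. *Ones* are the vertices of weight $1$ (degree $5$). Vertices outside $H$ are called *lows*; they have degree $4$.

**Lemma 8 (low rule).** Let $T$ be good with $\mathrm{gain}(T)=g$, let $v\in H\setminus T$ with $\mathrm{net}_T(v)>0$ and $d_T(v)\ge2$, and let $y$ be a low adjacent to $v$. Then $T+y$ is not a pseudoforest.

*Proof.* The nets outside $T$ sum to $X-g=2$. If $T+y$ were a pseudoforest, then on passing to $T+y$ the net of $v$ would drop by $1$ and no net would increase; the nets would sum to at most $1$, against Lemma 5(a). $\square$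

We use it in two forms: if $T$ is a path on three vertices, then $y$ is adjacent to all of $T$ (P4); if $T$ has one cycle, then $y$ has at least two neighbors in $T$ (P3).

**Step 9.1. Excluding three kinds of sequences by optimal partitions.** This step disposes of $H$ with few vertices of weight above $1$. We consider partitions $(V_1,V_2)$; own degrees in optimal ones are at most $\lfloor d/2\rfloor$, so at most $2$ for vertices of degree at most $5$. No partition has all components fine, since $\chi_1(G)=3$.

*The sequence $(3,2,1^m)$ is impossible.* The degrees are $7$, $6$, and at most $5$ for the rest. In an optimal partition a bad component contains both big vertices, each with own degree $3$. The one of degree $6$ has $3$ neighbors in the other class; move it. The partition is still optimal, and now the big vertices are in different classes, so all components have $\sum(d-2)\le1$. Contradiction.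

*The sequence $(4,1^m)$ with $m\le7$ is impossible.* In each optimal partition the vertex $h$ of degree $8$ has own degree $4$ and lies in a bad component $K$ in which all other vertices have own degree $2$; so $e(K)=|K|+1$, $\delta(K)\ge2$ and $|K|\ge5$. If some $z\in K-h$ has degree $4$, it has $2$ neighbors in the other class; move it. The partition is optimal, $K-z$ is fine by Lemma 3 (all its components are), and all other components avoid $h$. So everything is fine, a contradiction. Hence $K-h$ consists of at least four ones, all in $h$'s class. Now move $h$, which has $4$ neighbors in the other class. The partition is optimal, and the same argument gives at least four ones in the other class. So $m\ge8$, a contradiction.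

*The sequence $(2,2,2,1^m)$ with $m\le4$ is impossible.* Let $u,w,y$ be the vertices of degree $6$, the *bigs*; their own degrees are at most $3$. A bad component contains at least two bigs of own degree $3$. A big of own degree $3$ has $3$ neighbors in the other class and can be moved. If all bigs are in one class, move one of own degree $3$. So there is an optimal partition with, say, $u,w\in V_1$ and $y\in V_2$.

In *any* optimal partition with two bigs in one class and one in the other, the following holds. A bad component $K$ contains the two bigs of the first class with own degree $3$, all its other vertices have own degree $2$, so $e(K)=|K|+1$ and $\delta(K)\ge2$. A vertex $z\in K$ of degree $4$ could be moved to the other class; then $K-z$ would be fine by Lemma 3, the other components of this class contain no bigs, and the other class contains only one big. All would be fine, a contradiction. So: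
$$K\text{ minus its two bigs consists of ones, at least two of them,} \tag{4}$$
at least two because $K$ has a vertex of degree $3$, so $|K|\ge4$.

Apply (4) to $(V_1,V_2)$: the bad component $K\ni u,w$ contains at least two ones of $V_1$. Move $u$ to $V_2$: by (4), the bad component $K_2\ni u,y$ contains at least two ones of $V_2$. So $m=4$, with ones $o_1,o_2\in V_1$ and $o_3,o_4\in V_2$, and $K,K_2$ have four vertices each with degrees $3,3,2,2$. Thus $u\sim w$, and $u,w\sim o_1,o_2$; and $u\sim y$, and $u,y\sim o_3,o_4$. Moving $w$ instead of $u$ gives $w\sim y$ and $w\sim o_3,o_4$. Finally, after moving $u$, the vertex $y$ has own degree $3$ in $V_2+u$; move $y$ to $V_1-u$. This partition is again optimal with two bigs in one class, and by (4) the bad component consists of $w,y$ and the two ones $o_1,o_2$ of that class; so $y\sim o_1,o_2$.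

So each of $u,w,y$ is adjacent to the other two and to $o_1,\dots,o_4$; that is already $6$ neighbors, so there are no others. Let $D$ be the set of remaining vertices; they have degree $4$ and are not adjacent to $u,w,y$. Start with $o_1,\dots,o_4\in A$ and distribute $D$ over $A$ and $B$ so that $e(A)+e(B)$ is minimal. Vertices of $D$ then have own degree at most $2$, and each $o_i$ has at most $5-3=2$ neighbors outside $\{u,w,y\}$. So $A$ induces maximum degree at most $2$, and $B\cup\{u,w,y\}$ induces a graph of maximum degree at most $2$ on $B$ plus a separate triangle. Thus $\chi_1(G)\le2$, a contradiction.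

**Step 9.2. The case $X=8$.** The aim is to exclude it. Here $s=6=g$ and the weights outside $T_0$ sum to $2$ and are at most $x_c$. The sequences are $(2,2,2,2)$, $(2,2,2,1,1)$, $(3,2,1,1,1)$, $(4,1^4)$. The last three are excluded by Step 9.1. In $(2,2,2,2)$ every triple has weight $6=g$, so the fourth vertex is exact to it (Lemma 6(c)); so every triple has a cycle, that is, it is a triangle, and then the fourth vertex has $3$ neighbors in it and is lossy. Contradiction.

From now on in this section $X=10$ and $g=8$, and $s\in\{6,7,8\}$.

**Step 9.3. The case $s=8$.** By Lemma 6(c) all $z\in H\setminus T_0$ are exact to $T_0$. So $T_0$ is a triangle and $d_{T_0}(z)=2$. Also $x(H\setminus T_0)=2$.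

*One further vertex $z$, with $x_z=2$.* Let its neighbors in $T_0$ be $p,q$, and let $r$ be the third vertex. All weights on $T_0$ are at least $2$. $T=\{r,p,z\}$ is a path $r\,p\,z$. Outside it only $q$ is in $H$, with $3$ neighbors in $T$ and net $x_q-1$, so $x_q-1\ge2$ by Lemma 5(a). Exchanging $p$ and $q$, also $x_p\ge3$. So $x_p=x_q=3$ and $x_r=x_z=2$. Now $T$ has gain $7+1=8$ and $q$ has net $2$. By the low rule every low neighbor of $q$ is adjacent to $r,p,z$. So the $7-3=4$ low neighbors of $q$ are adjacent to exactly $p,q,r,z$. Then $p$ has the neighbors $q,r,z$ and these four lows (degree $7$), and each of $r,z$ has the neighbors $p,q$ and four lows (degree $6$). All degrees are exhausted, and $G$ is connected, so $G$ has just these $8$ vertices and the lows are independent. The triangle $\{p,q,r\}$ and the star formed by $z$ and the lows show $\chi_1(G)\le2$. Contradiction.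

*Two ones $z_1,z_2$.* They have a common neighbor in $T_0$. For every common neighbor $t\in T_0$, the set $T_0-t+z_1+z_2$ has at most $1+2+1=4$ edges and is good; outside it only $t$ is in $H$, with $4$ neighbors. So its net $(x_t-2)^+$ is at least $2$, and $x_t\ge4$. Only one vertex of $T_0$ can have weight at least $4$, as $4+4+1>8$; it is $a$. So $z_1,z_2$ share exactly $a$; name the vertices so that $z_1\sim a,b$ and $z_2\sim a,c$ (we do not use $x_b\ge x_c$ here). If $z_1\not\sim z_2$: $\{a,c,z_1,z_2\}$ has $4$ edges, is good, and leaves $b$ with the neighbors $a,c,z_1$ in it and net $x_b-1$; so $x_b\ge3$. Likewise $x_c\ge3$, and the sum is at least $10$. If $z_1\sim z_2$: $\{b,a,z_2\}$ is a path and leaves $c$ (neighbors $a,b,z_2$, net $x_c-1$) and $z_1$ (neighbors $a,b,z_2$, net $0$); so $x_c\ge3$. Likewise $x_b\ge3$, and the sum is at least $10$. Contradiction.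

**Step 9.4. The case $s=7$: list of sequences, and $(3,2,2,2,1)$.** The weights outside $T_0$ sum to $3$ and are at most $x_c$. So the sequence is $(3,2,2,2,1)$ or $(x_a,x_b,x_c,1,1,1)$ with $(x_a,x_b,x_c)\in\{(5,1,1),(4,2,1),(3,3,1),(3,2,2)\}$. We first exclude $(3,2,2,2,1)$.

Let $x_a=3$, let $p,q,r$ be the twos and $o$ the one. $\{a,p,q,r\}$ has weight $9$, so it is not good and spans at least $5$ edges. Suppose it spans exactly $5$. Let $F$ be the path formed by the nonadjacent pair and one of the other two vertices, chosen so that $a\in F$. It has weight $7$, the fourth vertex is adjacent to all of $F$ and lossy, so the value is at least $8$; $F$ is a forest and $o$ is left over, against Lemma 6(d). So $\{a,p,q,r\}$ is a $K_4$. Each triple containing $a$ has weight $7$ and the fourth vertex is lossy, so the value is $8$ and $o$ is exact to it. So $o$ has exactly $2$ neighbors in each of $\{a,p,q\}$, $\{a,p,r\}$, $\{a,q,r\}$. Comparing these, $o$ is adjacent to all or none of $p,q,r$; none is impossible, so $o\sim p,q,r$ and $o\not\sim a$. Now $F=\{a,p,o\}$ is a path of weight $6$ for which $q$ and $r$ are lossy. So its gain is $8$ and the nets of $q,r$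 are $1$. The vertex $q$ has $6-4=2$ low neighbors. Such a low $y$ is adjacent to $a,p,o$ by the low rule; using $\{a,r,o\}$ instead (with $p,q$ lossy) also to $r$. With $q$ this makes $d(y)\ge5$, a contradiction.

For the rest of the case $s=7$, the ones outside $T_0$ are $z_1,z_2,z_3$.

**Step 9.5. $s=7$ and $T_0$ a forest.** If some $z_i$ is lossy for $T_0$, the value is $8$ and another $z_j$ contradicts Lemma 6(d). So each $z_i$ is addable with at most $2$ neighbors in $T_0$. $T_0+z_i$ has weight $8$, so the other $z_j$ are exact to it, and it has a cycle. So each $z_i$ has exactly two neighbors in $T_0$, both in one component of $G[T_0]$. As $z_j$ has exactly two neighbors in $T_0+z_i$, the $z$'s are independent. Clearly $e(T_0)=0$ is impossible.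

If $e(T_0)=1$, let $T_0=\{p,q,r\}$ with $p\sim q$. All $z_i\sim p,q$ and $z_i\not\sim r$. $\{p,r,z_1,z_2,z_3\}$ is a star and an isolated vertex; it leaves $q$ with $4$ neighbors and net $(x_q-2)^+\ge2$. So $x_q\ge4$ and likewise $x_p\ge4$, against $s=7$.

So $T_0$ is a path $p\,u\,q$. Let $n_{pq},n_{pu},n_{uq}$ count the $z_i$ with the respective pair of neighbors; they sum to $3$. If $n_{pq}=3$: $\{p,u,z_1,z_2,z_3\}$ is a star with center $p$ and leaves $q$ with $4$ neighbors, so $x_q\ge4$; likewise $x_p\ge4$, a contradiction. So $n_{pq}\le2$. Then $\{p,q,z_1,z_2,z_3\}$ has $3+n_{pq}$ edges and is good: for $n_{pq}\le1$ by (P2), and for $n_{pq}=2$ it is a $4$-cycle with a pendant vertex. It leaves $u$ with $5-n_{pq}\ge3$ neighbors, so the net condition gives $x_u-(3-n_{pq})\ge2$, that is, $x_u\ge5-n_{pq}\ge3$. If $n_{uq}\le1$: $\{u,q,z_1,z_2,z_3\}$ is connected with $4+n_{uq}\le5$ edges, so it is good; it leaves $p$ with $4-n_{uq}\ge3$ neighbors ($u$ and $3-n_{uq}$ of the $z_i$), so $x_p\ge4-n_{uq}\ge3$. In the same way $n_{pu}\le1$ gives $x_q\ge4-n_{pu}\ge3$. If both $n_{uq}\le1$ and $n_{pu}\le1$, the sum is at least $9$. If $n_{uq}\ge2$, then $n_{pq}\le1$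 and $n_{pu}\le1$, so $x_u\ge4$, $x_q\ge3$, $x_p\ge1$, sum at least $8$. The case $n_{pu}\ge2$ is the same with $p,q$ exchanged. Contradiction.

From here on in the case $s=7$, $T_0$ is a triangle. With respect to $T_0$, a vertex is lossy, exact, or addable and not lossy, according as it has $3$, $2$, or at most $1$ neighbors in $T_0$. The *type* of an exact vertex is its pair of neighbors in $T_0$. If exact $z_i,z_j$ have a common neighbor $t\in T_0$, then $T_0-t+z_i+z_j$ has at most $4$ edges, is good, and $t$ has $4$ neighbors in it, so the value $9-x_t+\min(x_t,2)$ is at most $8$. Hence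
$$\text{if exact } z_i,z_j\text{ share } t\in T_0,\text{ then } x_t\ge3. \tag{5}$$

**Step 9.6. $s=7$, $T_0$ a triangle, all $z_i$ exact.** Any two types meet. If only $a$ has weight at least $3$, then by (5) the three types pairwise meet exactly in $a$. Equal types share two vertices, so the types are distinct and all contain $a$; but only two types contain $a$. So $x_b\ge3$, the weights on $T_0$ are $(3,3,1)$, and by (5) at most one $z_i$ is adjacent to $c$. Say $z_1,z_2$ have type $ab$. $T_a=\{a,c,z_1,z_2\}$ and $T_b=\{b,c,z_1,z_2\}$ have at most $4$ edges, are good, have weight $3+1+1+1=6$, and $b$ respectively $a$ has $4$ neighbors there and loss $2$. The values are $8$, so $z_3$ is exact to both.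

If $z_3$ has type $ab$, it has exactly two neighbors in $T_a$, one of which is $a$; so it is adjacent to exactly one of $z_1,z_2$. As all three have type $ab$, the same argument shows that each $z_i$ is adjacent to exactly one of the other two. Three vertices cannot induce a $1$-regular graph. If $z_3$ has type $ac$, then $T_a$ gives $z_3\not\sim z_1,z_2$, and then $z_3$ has only the neighbor $c$ in $T_b$ and is addable to it, a contradiction. Type $bc$ is the same with $a,b$ exchanged.

**Step 9.7. $s=7$, $T_0$ a triangle, some $z_i$ lossy.** Say $\ell=z_3$ is lossy. This step determines $G[H]$ completely and then partitions $G$. The pair $(T_0;\{\ell\})$ has value $8$, so $z_1,z_2$ are exact to $T_0$. Let $z_1$ have the neighbors $p,q$ in $T_0$ and let $r$ be the third vertex.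

If $z_1\sim\ell$: $\{r,p,z_1\}$ is a path of weight $8-x_q$; $q$ and $\ell$ are lossy for it and $z_2$ is left over, so $8-x_q+2\le7$ by Lemma 6(d) and $x_q\ge3$. If $z_1\not\sim\ell$: $T_0-q+z_1+\ell$ has the $4$ edges $rp,pz_1,\ell r,\ell p$, is good, and $q$ has $4$ neighbors in it; so $9-x_q+\min(x_q,2)\le8$ and $x_q\ge3$. Exchanging $p$ and $q$, $x_p\ge3$. The same holds for the neighbors of $z_2$. So the weights are $(3,3,1)$ and $z_1,z_2$ have type $ab$.

$T_b=\{b,c,z_1,z_2\}$ has at most $4$ edges and weight $6$, and $a$ has loss $2$: value $8$. So $\ell$ is exact to $T_b$. As $\ell\sim b,c$, we get $\ell\not\sim z_1,z_2$; and $T_b$ has a cycle, so $z_1\sim z_2$. So $G[H]$ is known: $a\sim b$; both are adjacent to the four *outer* vertices $c,\ell,z_1,z_2$; the only edges among outer vertices are $c\ell$ and $z_1z_2$, whose ends we call *mates*. Weights: $x_a=x_b=3$, outer weights $1$; these sum to $10=X$. Each of the six vertices of $H$ has exactly $2$ low neighbors ($7-5$ for $a,b$, and $5-3$ for outer vertices).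

$T=\{a,c,\ell,z_1\}$ is connected with $4$ edges and one cycle, has weight $6$, and $b$ has $4$ neighbors in it and loss $2$: gain $8$. The nets of $b$ and $z_2$ are $1$, and $d_T(z_2)=2$. By the low rule, a low adjacent to $b$ or to $z_2$ has at least $2$ neighbors in $T$. The graph $G[H]$ has weight-preserving automorphisms that exchange $a,b$; exchange two mates; exchange the two mate pairs. Hence:

1. If a low $y$ is adjacent to an outer vertex $v$ with mate $v'$ and other pair $w,w'$, then $y$ has at least $2$ neighbors in $\{a,w,w',v'\}$ and at least $2$ in $\{b,w,w',v'\}$.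
2. A low neighbor of $b$ has at least $2$ neighbors in $\{a\}$ together with some three outer vertices, so it has an outer neighbor; likewise for a low neighbor of $a$.

Let $\alpha$ be the number of neighbors of a low $y$ in $\{a,b\}$. If $\alpha=2$: $y$ has an outer neighbor $v$, at most $2$ outer neighbors since $d(y)=4$, and by item 1 one more neighbor in $\{w,w',v'\}$; so exactly $2$ outer neighbors. If $\alpha=1$, say $y\sim a$, $y\not\sim b$: $y$ has an outer neighbor $v$ and at least $2$ neighbors in $\{b,w,w',v'\}$, all outer; so exactly $3$ outer neighbors. The case $y\sim b$, $y\not\sim a$ is the same. If $\alpha=0$ and $y$ has an outer neighbor, item 1 gives $3$ or $4$ outer neighbors.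

Let $A_i$ be the number of lows with $\alpha=i$ and $\Sigma_0$ the number of edges from outer vertices to lows with $\alpha=0$. Counting the edges from $\{a,b\}$ to lows, and from outer vertices to lows,
$$2A_2+A_1=4,\qquad 2A_2+3A_1+\Sigma_0=8 .$$
So $2A_1+\Sigma_0=4$ and $A_1$ is even. Either $A_1=0$, $A_2=2$, $\Sigma_0=4$, and since $\Sigma_0$ is a sum of threes and fours there is one low $y_0$ with $\alpha=0$ that is adjacent to all outer vertices; or $A_1=2$, $A_2=1$, $\Sigma_0=0$. In both cases exactly three lows have neighbors in $H$, and each of them has all its four neighbors in $H$. As $G$ is connected, $G$ has just these $9$ vertices, and the lows are independent.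

In the first case $\{a,b,y_0\}$ induces one edge. The rest consists of the four outer vertices and the two lows with $\alpha=2$, and it is $2$-regular: an outer vertex has $5-3$ neighbors left, a low $4-2$. In the second case let $y_0$ be the low with $\alpha=2$; each of $a,b$ has one more low neighbor, so the other lows are $y_1\sim a$, $y_2\sim b$. Then $\{a,b,y_1,y_2\}$ is a path, and the rest $\{c,\ell,z_1,z_2,y_0\}$ has $4$ edges ($c\ell$, $z_1z_2$ and two at $y_0$), so it is a pseudoforest. In both cases $\chi_1(G)\le2$, a contradiction.

**Step 9.8. $s=7$, $T_0$ a triangle, no $z_i$ lossy, some $z_1$ with at most one neighbor in $T_0$.** This is the last possibility for $s=7$. $T=T_0+z_1$ is good of weight $8$, so $z_2,z_3$ are exact to $T$.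

*Suppose both $z_2,z_3$ have two neighbors in $T_0$.* Then $z_2,z_3\not\sim z_1$. For a common neighbor $t\in T_0$ of $z_2$ and $z_3$: $T_0-t+z_2+z_3$ has at most $4$ edges, and $z_1$ has at most one neighbor in it, so $T-t+z_2+z_3$ is good; $t$ has at least $4$ neighbors in it, so $10-x_t+\min(x_t,2)\le8$ and $x_t\ge4$. So $t=a$ is their only common neighbor; let $z_2\sim a,p$ and $z_3\sim a,q$ with $\{p,q\}=\{b,c\}$. $F=T-p+z_2=\{a,q,z_1,z_2\}$ is a forest: the path $z_2\,a\,q$ plus $z_1$ with at most one neighbor in it. It has weight $9-x_p$, $p$ is lossy (neighbors $a,q,z_2$), and $z_3$ is left over. So $10-x_p\le7$, $x_p\ge3$, and $s\ge4+3+1=8$. Contradiction.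

*So one of them, say $z_2$, has at most one neighbor in $T_0$.* As $z_2$ has exactly two neighbors in $T$, we get $z_2\sim z_1$, and $z_2$ has exactly one neighbor in $T_0$. The neighbor $z_1$ of the exact vertex $z_2$ lies in a component of $G[T]$ with a cycle, so $z_1$ has exactly one neighbor in $T_0$. Also $T_0+z_2$ is good of weight $8$. So $z_3$ is exact to both $T_0+z_1$ and $T_0+z_2$ and has exactly two neighbors in each. Hence either ($\alpha$) $z_3$ has two neighbors $p,q$ in $T_0$ and $z_3\not\sim z_1,z_2$, or ($\beta$) $z_3$ has one neighbor in $T_0$ and $z_3\sim z_1,z_2$.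

($\alpha$) Let $r$ be the third vertex of $T_0$. $F=T_0-p+z_1+z_3$ is a forest (the path $r\,q\,z_3$, and $z_1$ with at most one neighbor in it) of weight $9-x_p$; $p$ is lossy and $z_2$ is left over. So $x_p\ge3$, and likewise $x_q\ge3$. The weights are $(3,3,1)$ and $\{p,q\}=\{a,b\}$, $r=c$. With $p=a$, $F=\{b,c,z_1,z_3\}$: $z_2$ has at most $2$ neighbors in the forest $F$ ($z_1$, and at most one in $T_0$). So $F+z_2$ is good, of weight $7$. The vertex $a$ has the neighbors $b,c,z_3$ in it, and its loss must be at most $1$; so $a\not\sim z_1,z_2$. Likewise, with $p=b$, $b\not\sim z_1,z_2$. So $z_1,z_2\sim c$. Then $\{a,b,z_1,z_2\}$ is a forest (edges $ab$, $z_1z_2$) of weight $8$, and $c$ is lossy: value $9$, a contradiction.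

($\beta$) Now $z_1z_2z_3$ is a triangle, each $z_i$ with exactly one neighbor in $T_0$; the $z_i$ play symmetric roles. Suppose two of them, say $z_1,z_2$, have the same neighbor $t$. $T_0-t+z_1+z_2+z_3$ consists of an edge and a triangle with at most one edge between them, so it is good; $t$ has at least $4$ neighbors in it, so $10-x_t+\min(x_t,2)\le8$ and $x_t\ge4$. So $t=a$ and the weights are $(5,1,1)$ or $(4,2,1)$; in both cases $x_a+x_b=6$. The set $\{b,a,z_1,z_3\}$ spans at most $4$ edges ($ba$, $az_1$, $z_1z_3$ and at most one more at $z_3$), so it is good, of weight $8$; and $z_2\sim a,z_1,z_3$ is lossy: value $9$, a contradiction. So the neighbors are distinct; rename the ones so that $z_a\sim a$, $z_b\sim b$, $z_c\sim c$. Then $a\,b\,z_b\,z_c$ is a path of weight $x_a+x_b+2$, for which $c$ ($\sim a,b,z_c$) and $z_a$ ($\sim a,z_b,z_c$) are lossy. So $x_a+x_b+4\le8$; but $x_a+x_b=7-x_c\ge5$. Contradiction.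

**Step 9.9. The case $s=6$ and the sequence $2^5$.** The weights outside $T_0$ sum to $4$. The possible sequences are $2^5$; $2^41^2$; and $(2^3,1^4)$, $(3,2,1^5)$, $(4,1^6)$. The last three are excluded by Step 9.1. In this step we exclude $2^5$.

Suppose a $4$-subset $T$ of $H$ is good; its weight is $8$. The fifth vertex $v$ is exact. As $|T|=4$, exactly one component $C$ of $G[T]$ has a cycle, and $v$ has exactly two neighbors in $T$, both in $C$. So $K=C+v$ is a component of $G[H]$ with $e(K)=|K|+1$ and $|K|\ge4$; a vertex of $H\setminus K$, if there is one, is isolated in $G[H]$. Take $u\in K$ with $d_K(u)\ge3$. Then $H-u$ spans at most $|K|+1-3\le3$ edges, so it is good of weight $8$, and $u$ is lossy: value $9$, a contradiction. So every $4$-subset of $H$ spans at least $5$ edges. Two non-edges would lie in a common $4$-subset, so $G[H]$ is $K_5$ or $K_5$ minus an edge.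

If $G[H]=K_5$: every triple has gain $6+2=8$, and the two other vertices have net $1$. Let $y$ be a low neighbor of $u\in H$. By the low rule, $y$ has at least $2$ neighbors in each triple $R\subset H-u$; so it misses at most one of the four vertices of $H-u$. Hence every low adjacent to $H$ has exactly $4$ neighbors in $H$. But there are $5\cdot2=10$ edges between $H$ and the lows, and $4$ does not divide $10$. Contradiction.

If $G[H]$ is $K_5$ minus $pq$, with others $r_1,r_2,r_3$: the path $\{p,r_1,q\}$ has gain $6+2=8$, and $r_2,r_3$ have net $1$. The vertex $r_3$ has $6-4=2$ low neighbors. Such a low is adjacent to $p,r_1,q$ by the low rule, and, using $\{p,r_2,q\}$, also to $r_2$. Its degree is at least $5$, a contradiction.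

**Step 9.10. The sequence $2^41^2$.** Let $P=\{p_1,\dots,p_4\}$ be the set of twos and $o_1,o_2$ the ones. We go through the possible graphs $G[P]$: good, $K_4$ minus an edge, $K_4$.

*First, let $P$ be good.* Its weight is $8$, so $o_1,o_2$ are exact to $P$. So $G[P]$ has a cycle, exactly one, $Z$, contained in a component $U$; each $o_i$ has exactly two neighbors in $P$, both in $U$. Let $t\in Z$ be adjacent to some $o_i$. If $S=P-t+o_1+o_2$ were good, it would have weight $8$, and $t$ would be lossy (two neighbors on $Z$ and $o_i$). So $S$ is not good. $P-t$ is a forest. If $t$ were adjacent to both $o_1$ and $o_2$, each would have one neighbor in $P-t$, and $S$ would be good by (P4). So $t$ is adjacent to exactly one of them, say $o_i$; call the other $o_j$. If $o_1\not\sim o_2$, then $P-t+o_j$ is a pseudoforest by (P4), and $o_i$ has one neighbor in it, so $S$ is good, a contradiction. So $o_1\sim o_2$. As $|U\setminus Z|\le1$, each $o_i$ has a neighbor on $Z$; so such $t$ exist. We record: $o_1\sim o_2$, the sets $N(o_1)\cap Z$ and $N(o_2)\cap Z$ are disjoint, and $P-t+o_1+o_2$ is not good if $t\in Z$ has a neighbor among $o_1,o_2$. If $U=Z$ is a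 triangle, disjointness is impossible.

If $Z=p_1p_2p_3p_4$ is a $4$-cycle (induced, since $P$ is good), the neighbor pairs of $o_1$ and $o_2$ are complementary. Suppose $o_1\sim p_1,p_2$ and $o_2\sim p_3,p_4$: the path $o_1\,p_1\,p_4\,p_3$ has weight $7$, and $p_2$ ($\sim o_1,p_1,p_3$) and $o_2$ ($\sim o_1,p_3,p_4$) are lossy: value $9$. Suppose $o_1\sim p_1,p_3$ and $o_2\sim p_2,p_4$: the star with center $p_2$ and leaves $p_1,p_3,o_2$ has weight $7$, and $p_4$ ($\sim p_1,p_3,o_2$) and $o_1$ ($\sim p_1,p_3,o_2$) are lossy: value $9$. Up to symmetry these are all cases, and both are contradictions.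

The remaining possibility is that $U=P$ is a triangle $p_1p_2p_3$ with a pendant vertex $p_4\sim p_1$. The $o_i$ have $4$ incidences with $P$, by disjointness at most $3$ of them on $Z$; so some $o_i\sim p_4$. If $p_1$ is adjacent to exactly one $o_i$, consider $S=\{p_2,p_3,p_4,o_1,o_2\}$, that is, $t=p_1$. It has $5$ edges ($p_2p_3$, $o_1o_2$ and three more) and no isolated vertex. A bad component of $S$ would have either all $5$ vertices and at least $6$ edges, or $4$ vertices, leaving an isolated vertex; so $S$ is good, a contradiction. By disjointness, then, $p_1$ is adjacent to no $o_i$. The four incidences lie on $p_2,p_3,p_4$, at most two on $\{p_2,p_3\}$; so both $o_i\sim p_4$, and up to symmetry $o_1\sim p_2,p_4$ and $o_2\sim p_3,p_4$. The path $o_2\,p_4\,p_1\,p_2$ has weight $7$, and $p_3$ ($\sim o_2,p_1,p_2$) and $o_1$ ($\sim o_2,p_4,p_2$) are lossy: value $9$, a contradiction.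

*Second, let $P$ be $K_4$ minus an edge $pp'$*, with others $r,r'$. The path $F=\{p,r,p'\}$ has weight $6$ and $r'$ is lossy: value $7$. If some $o_i$ is lossy for $F$, the value is $8$ and the other one contradicts Lemma 6(d). So both are addable to $F$ and not lossy. $F+o_1$ has weight $7$, and $r'$ has loss at least $1$ there. The loss must be exactly $1$, that is, $r'\not\sim o_1$; then the value is $8$ and $o_2$ is exact to $F+o_1$. So $F+o_1$ has a cycle, and $o_1$ has exactly two neighbors in $F$. Exchanging $o_1,o_2$: $o_2$ has exactly two neighbors in $F$ and $r'\not\sim o_2$. Since $o_2$ has exactly two neighbors in $F+o_1$, we get $o_1\not\sim o_2$. Using $\{p,r',p'\}$ instead of $F$ we get $r\not\sim o_1,o_2$. So $o_1,o_2\sim p,p'$. Now $\{p,r,r',o_1,o_2\}$, a triangle $prr'$ with two pendant vertices at $p$, is good of weight $8$, and $p'$ is lossy: contradiction.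

*Third, let $P$ be a $K_4$.* Each triple $R\subset P$ has weight $6$ and the fourth vertex is lossy. Let $n(o)$ be the number of neighbors of $o\in\{o_1,o_2\}$ in $P$. If $n(o)\in\{1,2\}$, take $p\in N(o)\cap P$ and $R=P-p$. Then $o$ has at most one neighbor in $R$, so $R+o$ is good of weight $7$, and $p$ has $4$ neighbors in it and loss $2$: value $9$, a contradiction. Suppose $n(o_1)=0$. For all $R$, $R+o_1$ is good of weight $7$, and with the fourth vertex the value is $8$; so $o_2$ is exact to $R+o_1$ for every $R$. But $n(o_2)\in\{0,3,4\}$: if it is $0$, $o_2$ is addable; otherwise choose $R\subseteq N(o_2)$, and $o_2$ is lossy. Contradiction; likewise $n(o_2)\neq0$. So both numbers are $3$ or $4$. If some triple $R$ lies in $N(o_1)\cap N(o_2)$, its gain is at least $6+1+1+1=9$. So both numbers are $3$ and the missed vertices differ, say $o_1\not\sim p_1$ and $o_2\not\sim p_2$. If $o_1\not\sim o_2$: $\{p_1,p_3,o_1,o_2\}$ has the $4$ edges $p_1p_3$, $p_3o_1$, $o_2p_1$, $o_2p_3$, is good of weight $6$; $p_2$ ($\sim p_1,p_3,o_1$) has loss $1$ and $p_4$ (adjacent to all four) has loss $2$: value $9$. If $o_1\sim o_2$: $\{p_1,p_2,o_1,o_2\}$ induces the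 $4$-cycle $p_1p_2o_1o_2$, has weight $6$, and $p_3,p_4$ have loss $2$ each: value $10$. Contradiction.

All cases are excluded, so Proposition 7 is proved. $\square$

## 10. Vertex-critical graphs with $\chi_1=4$: bounds on the weights

We now prove Proposition 10. So $k=3$, $x_v=d(v)-6$, and we suppose $X\le24$; recall that $X$ is even. By Proposition 7, Lemma 5 applies with $c=12$. So:

1. all gains are at most $g:=12$, and $X\ge12+\mathrm{gain}(T)$ for all good $T$;
2. the nets outside a good $T$ sum to at least $12$;
3. for each good $T$, some three vertices outside $T$ have net sum at least $6$. We call such three vertices a *triple of $T$*; those with positive net are in $H\setminus T$.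

Let $x_1\ge x_2\ge\cdots$ be the weights, let $T_0=\{a,b,c\}$ consist of three vertices of largest weight with $x_a\ge x_b\ge x_c$, and $s=x(T_0)$. By Lemma 4, $s\ge9$. Since $s\le\mathrm{gain}(T_0)\le X-12<X$, we have $s\le12$, $|H|\ge4$ and $T_0\subseteq H$.

**Step 10.1. Only $T_0$ contains weights above $3$.** We claim $x_4\le3$. Otherwise $s\le12$ forces $x_1=\dots=x_4=4$. Each triple of these four vertices has weight $12=g$, so the fourth is exact to it; so each triple is a triangle and the fourth vertex has $3$ neighbors in it, a contradiction.

Hence vertices outside $T_0$ have weight at most $\min(3,x_c)$. For good $T\supseteq T_0$, a lossy vertex has net at most its weight minus $1$, so at most $2$; an exact vertex has net equal to its weight. In a triple of $T$ at least two vertices have net at least $2$, since otherwise the sum is at most $3+1+1$. In particular $x_c\ge2$. Call an exact vertex *heavy* if its weight is at least $2$.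

The possibilities for $(x_a,x_b,x_c)$ are: for $s=10$, $(6,2,2)$, $(5,3,2)$, $(4,4,2)$, $(4,3,3)$; for $s=9$, $(5,2,2)$, $(4,3,2)$, $(3,3,3)$. If $s\le11$ then $x_c\le3$, so at most two vertices of $G$ have weight at least $4$.

**Lemma 11.** If $s\le11$, there is no good $T$ with $x(T)=12$ and at most one cycle in $G[T]$.

*Proof.* The idea is to build out of the leftover vertices a good set of weight $13$. Suppose there is such a $T$ and let $O=H\setminus T$. The gain is $12$, so $X=24$, $x(O)=12$, and all of $O$ is exact to $T$ by Lemma 6(c). As $O\ne\emptyset$, $G[T]$ is not a forest. Let $Z$ be its cycle. At most two vertices have weight at least $4$, so some $t\in Z$ has $x_t\le3$. $T-t$ is a forest. Let $O'=O\setminus N(t)$.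

For $y\in O'$, both neighbors of $y$ in $T$ lie in $T-t$, so $T-t+y$ is good by (P4), and each $z\in O'$ adjacent to $y$ has $3$ neighbors in it. So $12-x_t+x_y+d_{O'}(y)\le12$ and $d_{O'}(y)\le x_t-x_y\le2$. Therefore $S=O'+t$ is good: $t$ is isolated in it and $G[O']$ has maximum degree at most $2$.

If $y,z\in O\cap N(t)$ are distinct, each has one neighbor in $T-t$, so $T-t+y+z$ is good by (P4), and $t$ has at least $4$ neighbors there. So $x_y+x_z+\min(x_t,2)\le x_t\le3$. For $x_t\le2$ this says $x_y+x_z\le0$, and for $x_t=3$ it says $x_y+x_z\le1$; both are impossible. So $|O\cap N(t)|\le1$. For such a $y$, $T-t+y$ is good and $t$ has at least $3$ neighbors in it, so $12-x_t+x_y+1\le12$ and $x_y\le x_t-1$. Thus $x(O\cap N(t))\le x_t-1$ in all cases, and $x(S)\ge x_t+12-(x_t-1)=13>g$, a contradiction. $\square$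

The rest of the proof splits according to whether $T_0$ is an inclusion-maximal good set.

## 11. The three heaviest vertices form a maximal good set

Throughout this section $T_0$ is inclusion-maximal among good sets. This includes the case $s=12$: there all of $H\setminus T_0$ is exact by Lemma 6(c). Put $\sigma=12-s\le3$.

**Step 11.1. The structure around $T_0$.** Each $z\in H\setminus T_0$ is exact or lossy for $T_0$, and at most $\sigma$ are lossy. If $T_0$ is a forest, none is exact; so there are at most $3$ vertices in $H\setminus T_0$, all lossy with nets at most $2$, while nets sum to at least $12$: contradiction. So $T_0$ is a triangle. Each $z\in H\setminus T_0$ is exact, with a type $ab$, $ac$ or $bc$ (its pair of neighbors in $T_0$), or lossy, that is, adjacent to all of $T_0$, with loss $1$. Any two exact vertices *share* (are both adjacent to) a vertex of $T_0$. All weights on $T_0$ are at least $2$. We use four rules.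

If $y,z$ are exact and share $t\in T_0$, then $T_0-t+y+z$ has at most $4$ edges and is good, and $t$ has $4$ neighbors in it and loss $2$. So $s-x_t+x_y+x_z+2\le12$, that is,
$$x_y+x_z\le x_t+\sigma-2. \tag{6}$$
If $e$ is exact, $\ell$ is lossy, $e\not\sim\ell$ and $t\in N(e)\cap T_0$, then $T_0-t+e+\ell$ has $1+1+2=4$ edges and is good, and $t$ has loss $2$. So
$$x_e+x_\ell\le x_t+\sigma-2\quad\text{if } e\not\sim\ell. \tag{7}$$
$$\text{Three exact vertices cannot pairwise share exactly }\{a\}, \tag{8}$$
since only two types contain $a$ and equal types share two vertices.
$$\text{If } e\text{ is exact of type }pq\text{ and } r\text{ is the third vertex of } T_0, \text{ then } r\,p\,e\text{ is a path,} \tag{9}$$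
and $q$, and every lossy $\ell\sim e$, is lossy for this path.

Fix a triple of $T_0$ and let $\lambda\le\sigma$ be the number of lossy vertices in it.

**Step 11.2. $s=12$.** There are no lossy vertices. The triple has two heavy exact $u,v$, and by (6) $4\le x_u+x_v\le x_t-2$, so $x_t\ge6$ for each shared $t$; only $t=a$ is possible, as $6+6+2>12$. If the third vertex $w$ of the triple is in $H$: $x_u+x_w\ge3$ needs $x_t\ge5$ for each shared $t$, so again only $a$ is shared (since $x_a\ge6$, $x_c\ge2$ and $6+5+2>12$). The same holds for $v,w$, against (8). If $w\notin H$, then $x_u=x_v=3$, so $x_a\ge8$ and $x_b\ge x_c\ge3$, $s\ge14$. Contradiction.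

**Step 11.3. $s=11$.** Here $\sigma=1$ and (6) reads $x_y+x_z\le x_t-1$.

$\lambda=0$: two heavy exact $u,v$ in the triple share only $t$ with $x_t\ge5$, so only $a$, as $5+5+2>11$. If the third vertex $w$ has weight at least $2$, it is exact, and the same holds for all pairs, against (8). If $x_w\le1$: $x_u+x_v\ge5$, so $x_a\ge6$, and one of $u,v$ has weight $3$, so $x_c\ge3$ and $s\ge12$. Contradiction.

$\lambda=1$: let $\ell$ be the lossy vertex and $e,f$ the others. Then $x_e+x_f\ge6-(x_\ell-1)=7-x_\ell\ge4$. Both are positive, as weights are at most $3$; so $e,f$ are exact. If $x_\ell\le2$: $x_e+x_f\ge5$, so $x_c\ge3$, and some $x_t\ge6$, so $s\ge12$, a contradiction. So $x_\ell=3$ and $x_c=3$, and $x_t\ge5$ for shared $t$. So the weights are $(5,3,3)$, $x_e+x_f=4$, and $e,f$ share only $a$. Since $b,c$ have equal weight we may say that $e$ has type $ab$ and $f$ type $ac$. By (7) with $t=b$, nonadjacency of $e,\ell$ would give $x_e+3\le2$; so $e\sim\ell$. Likewise $f\sim\ell$ with $t=c$. $\{b,c,e,f\}$ has at most $4$ edges, is good of weight $10$; $a$ and $\ell$ are adjacent to all four and have loss $2$ each: value $14$, a contradiction.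

**Step 11.4. $s\in\{9,10\}$ and $x_c=2$.** Weights outside $T_0$ are at most $2$ and lossy nets at most $1$. So the triple consists of exact $u,v,w$ of weight $2$, and by (6) each shared $t$ has $x_t\ge6-\sigma$, which is $4$ for $s=10$ and $3$ for $s=9$. For $(6,2,2)$ and $(5,3,2)$ with $s=10$, and for $(5,2,2)$ with $s=9$, only $a$ qualifies, against (8). There remain $(4,4,2)$ and $(4,3,2)$; so $x_a=4$, $x_b\ge3$, $x_c=2$. As $c$ is not shared, at most one of $u,v,w$ is adjacent to $c$; let $u,v$ have type $ab$. $T_a=\{a,c,u,v\}$ has at most $4$ edges, is good of weight $4+2+4=10$, and $b$ has $4$ neighbors in it and loss $2$. The value is $12$, so $w$ is exact to $T_a$: it has exactly two neighbors in $T_a$, and $T_a$ has a cycle, that is, $u\sim v$.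

If $w$ has type $ab$: $w$ is adjacent to exactly one of $u,v$. Now $u,v,w$ play the same role, so each is adjacent to exactly one of the other two, which is impossible by parity. If $w$ has type $ac$: $w\not\sim u,v$. The set $\{b,c,u,v,w\}$ is connected with the edges $bc,bu,bv,uv,cw$, so it is good, of weight at least $3+2+6=11$, and $a$ is adjacent to all five and has loss $3$. Contradiction. If $w$ has type $bc$: $w$ is adjacent to exactly one of $u,v$, say $u$. The path $v\,a\,c\,w$ has weight $10$; $b$ is adjacent to all four and has loss $2$, and $u$ ($\sim v,a,w$) has loss at least $1$: value $13$, a contradiction.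

**Step 11.5. $s=10$ and $(4,3,3)$.** Here $\sigma=2$; (6) and (7) have the right side $x_t$; and $\lambda\le2$. Two exact vertices with weight sum at least $4$ have sum exactly $4$ and share only $a$.

$\lambda=0$: if all three vertices of the triple are heavy, they pairwise share only $a$, against (8). Otherwise one has weight at most $1$, so the other two have sum at least $5$; both are then positive, hence exact, a contradiction.

$\lambda=1$: the lossy $\ell$ has net at most $2$, so the other two, $e,f$, have net sum at least $4$; they are in $H$ and exact. So $x_e+x_f=4$, $x_\ell=3$, and they share only $a$; say $e$ has type $ab$ and $f$ type $ac$. By (7) with $t=b$ for $e$ and $t=c$ for $f$, since $x_e+3>3$ and $x_f+3>3$, we get $e,f\sim\ell$. $\{b,c,e,f\}$ has at most $4$ edges, is good of weight $10$, and $a,\ell$ have loss $2$ each: value $14$, a contradiction.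

$\lambda=2$: let $\ell,\ell'$ be lossy. The third vertex $e$ has net at least $2$, so it is exact. From $x_e+(x_\ell-1)+(x_{\ell'}-1)\ge6$ and weights at most $3$ we get $x_\ell,x_{\ell'}\ge2$. Let $e$ have type $pq$; one of $p,q$ has weight $3$, say $q$. By (7) with $t=q$, since $x_e+x_\ell\ge4$ and $x_e+x_{\ell'}\ge4$, we get $e\sim\ell,\ell'$. By (9) the path $r\,p\,e$ has weight $7+x_e$, and $q,\ell,\ell'$ are lossy for it: $10+x_e\le12$. So $x_e=2$, the value is $12$, and Lemma 6(d) gives $H=T_0\cup\{e,\ell,\ell'\}$. So $X\le10+2+6=18$; but $X\ge12+12=24$. Contradiction.

**Step 11.6. $s=9$ and $(3,3,3)$.** Here $\sigma=3$; (6) and (7) have the right side $x_t+1=4$; and $\lambda\le3$. All permutations of $a,b,c$ are allowed.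

$\lambda=0$: the weights in the triple sum to at least $6$, and any two of positive weight are exact with sum at most $4$. So no weight is $0$ (the other two would sum to at least $6$), all three are exact, no weight is $1$, and hence all weights are $2$. For a pair sharing $t$, $T_0-t$ plus this pair is good of weight $10$ and $t$ has loss $2$: value $12$, so the third vertex is exact to that set. If all three have the same type, say $ab$: with $t=b$ the third vertex is adjacent to $a$, not to $c$, hence to exactly one of the two others. By symmetry each of the three is adjacent to exactly one other, which is impossible by parity. If exactly two have the same type, up to symmetry $u,v$ have type $ab$ and $w$ has type $ac$: the set $\{a,c,u,v\}$ gives $w\not\sim u,v$; then $w$ has only the neighbor $c$ in $\{b,c,u,v\}$ and is addable to it, a contradiction. If $u,v,w$ have types $ab,ac,bc$: the pair $u,w$ shares $b$, and $v\sim a,c$ is exact to $\{a,c,u,w\}$, so $v\not\sim u,w$. Then $\{b,c,u,v\}$, which belongs to the pair $u,v$ sharing $a$, has only the edges $bc,bu,cv$ and is a tree, so $w$ cannot be exact to it. Contradiction.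

$\lambda=1$: the lossy $\ell$ has net at most $2$; the others $e,f$ have net sum at least $4$, so they are in $H$ and exact, $x_e+x_f=4$ by (6), and $x_\ell=3$. For a shared $t$, $T_0-t+e+f$ is good of weight $10$ and with $t$ the value is $12$. So $\ell$ is exact to it; it has two neighbors in $T_0-t$, so $\ell\not\sim e,f$. Then (7) gives $x_e,x_f\le1$, a contradiction.

$\lambda=2$: there are lossy $\ell,\ell'$ and an exact $e$ with $x_e\ge2$. Either $x_e=2$ and $x_\ell=x_{\ell'}=3$, or $x_e=3$ and $x_\ell,x_{\ell'}\ge2$. In both cases $x_e+x_\ell,\,x_e+x_{\ell'}\ge5$, so (7) forces $e\sim\ell,\ell'$. Let $e$ have type $pq$ and let $r$ be the third vertex. By (9) the path $F=\{r,p,e\}$ has weight $6+x_e$, and $q,\ell,\ell'$ are lossy: value at least $9+x_e$. If $x_e=3$: the value is $12$, so $H=T_0\cup\{e,\ell,\ell'\}$ and $X\le18<24\le X$, a contradiction. So $x_e=2$ and $x_\ell=x_{\ell'}=3$. The value is at least $11$, so $X\ge23$, that is, $X=24$. The other vertices of $H$ have total weight $24-17=7$, each at most $3$, so there are at least $3$ of them. If one of them is lossy for $F$, the value is $12$ and a further one contradicts Lemma 6(d). So each such $v$ is addable to the forest $F$ and not lossy, and $x_v=1$ by Lemma 6(b). $F+v$ has weight $9$, and $q,\ell,\ell'$ have losses at least $1$ there; so $q$ must not have loss $2$, that is, $v\not\sim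 q$. Exchanging $p,q$: $v\not\sim p$. But $v\in H\setminus T_0$ has at least two neighbors in $T_0$, a contradiction.

$\lambda=3$: the lossy $\ell_1,\ell_2,\ell_3$ have nets at most $2$, so all have weight $3$. $\mathrm{gain}(T_0)=12$, $X=24$, and the other vertices of $H$ have total weight $24-18=6$. Suppose $\ell_i\not\sim\ell_j$, and let $\ell_h$ be the third. The path $\ell_i\,a\,\ell_j$ has weight $9$, and $b,c$ are lossy: value $11$. $\ell_h$ is lossy for it, since otherwise it is addable with value $14$. So the value is $12$, on a forest, but other vertices of $H$ exist: contradiction. So the six vertices form a $K_6$. Each triple of it has value $9+3=12$ together with the other three. So any other $v\in H$ is exact to it, and has exactly two neighbors in every triple of the $K_6$. Exchanging one vertex of a triple shows that $v$ is adjacent to all or to none of the six, which is impossible.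

This completes the case that $T_0$ is a maximal good set.

## 12. The three heaviest vertices extend to a larger good set

Now $T_0$ is not inclusion-maximal among good sets; so $s\le11$. Let $T=T_0\cup A$, $A\ne\emptyset$, be an inclusion-maximal good set, and $\sigma=12-x(T)$. Since $x(T)\ge s+1\ge10$, we have $\sigma\le2$. Let $O=H\setminus T$: each vertex of $O$ is exact or lossy for $T$, and at most $\sigma$ are lossy. If $G[T]$ is a forest, all of $O$ is lossy: at most $2$ vertices with nets at most $2$ each, while nets sum to at least $12$. So $G[T]$ has a cycle. The steps go through $\sigma=0,1,2$.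

**Step 12.1. $\sigma=0$ is impossible.** By Lemma 11, $G[T]$ has two cycles, in different components, so $|T|\ge6$ and $|A|\ge3$. Since $s\ge9$ and $x(A)=12-s\le3$, we get $s=9$, $A$ consists of three ones, and $G[T]$ is two disjoint triangles with no edges between. All of $O$ is exact. A triple of $T$ contains two heavy exact $u,v$.

Suppose a heavy exact $y$ has a neighbor in a triangle $D$ of $G[T]$ that contains some $z\in A$. Then $T-z+y$ is good: if both neighbors of $y$ in $T$ are in $D$, then $y$ is joined by at most two edges to the edge $D-z$; otherwise it is joined by one edge to the other triangle and by at most one edge to $D-z$. But its weight is $11+x_y>12$, a contradiction. So the triangles of $G[T]$ in which $u,v$ have neighbors contain no vertex of $A$. Hence $T_0$ is one of the triangles, $A$ the other, and $u,v$ have both neighbors in $T_0$. They share some $t\in T_0$. $T-t+u+v$ is good (at most $4$ edges on $T_0-t+u+v$, and the separate triangle $A$), and $t$ has loss $2$. So $x_u+x_v+2\le x_t\le5$, where $x_t\le5$ because $s=9$ and $x_c\ge2$. Contradiction, as $x_u+x_v\ge4$.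

**Step 12.2. $\sigma=1$: the cycle of $T$ is heavy.** Now $x(T)=11$. So $X\ge23$, that is, $X=24$ and $x(O)=13$; at most one vertex is lossy, and its loss is $1$. As $x(A)\le2$, we have $|A|\le2$ and $|T|\le5$, so $G[T]$ has exactly one cycle $Z$. Exact vertices have both neighbors in its component.

**Lemma 12.** In this situation $Z$ contains no vertex $t$ with $x_t\le2$.

*Proof.* As in Lemma 11, we build a good set of weight $13$ from leftover vertices. Suppose there is such a $t$. $T-t$ is a forest. Let $O_2$ be the set of exact vertices and $O'=O_2\setminus N(t)$.

If $y,z\in O_2\cap N(t)$ are distinct, $T-t+y+z$ is good by (P4), and $t$ has at least $4$ neighbors and loss $\min(x_t,2)=x_t$; so $11-x_t+x_y+x_z+x_t\le12$, which is impossible. If $y\in O_2\cap N(t)$, then $T-t+y$ is good and $t$ has loss at least $1$; so $11-x_t+x_y+1\le12$ and $x_y\le x_t$. Together: $x(O_2\cap N(t))\le x_t$.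

For $y\in O'$ let $\#(y)=d_{O'}(y)$. The set $T_y=T-t+y$ is good by (P4), and each neighbor of $y$ in $O'$ has $3$ neighbors in $T_y$ and loss at least $1$. If there is a lossy vertex (for $T$), call it $\ell$. Then $11-x_t+x_y+\#(y)+\mathrm{loss}_{T_y}(\ell)\le12$, so
$$x_y+\#(y)+\mathrm{loss}_{T_y}(\ell)\le x_t+1\le3, \tag{10}$$
with the last loss omitted if there is no $\ell$. Hence $\#(y)\le2$, and $S=O'+t$ is good, as $t$ is isolated in it.

If there is no lossy vertex, $x(S)\ge x_t+13-x_t=13$, a contradiction. So let $\ell$ be the lossy vertex, $D=d_{O'}(\ell)$, and $\eta=1$ if $\ell\sim t$, $\eta=0$ otherwise; so $d_S(\ell)=D+\eta$. We have $x(S)\ge x_t+(13-x_\ell)-x_t=13-x_\ell$. If $D+\eta-2\ge x_\ell$, then $\ell$ has loss $x_\ell$ for $S$ and $\mathrm{gain}(S)\ge13$, a contradiction. Hence $D+\eta\le x_\ell+1$. We show that $S+\ell$ is good; since $x(S+\ell)\ge13$ this is a contradiction.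

*$\eta=1$.* For $y\in O'$ with $y\sim\ell$: $d_{T_y}(\ell)=d_T(\ell)\ge3$, so the loss in (10) is at least $1$ and $\#(y)\le1$. Thus all vertices of $O'$ have degree at most $2$ in $S+\ell$; $t$ has degree $1$ and is adjacent to $\ell$; and $\ell$ has degree $D+1$ with $D\le x_\ell\le3$. In the component of $\ell$, the sum of $\deg-2$ is at most $(D-1)-1\le1$; other components have maximum degree at most $2$. So all components are fine.

*$\eta=0$ and $x_\ell\ge2$.* For $y\in O'$ with $y\sim\ell$: $d_{T_y}(\ell)=d_T(\ell)+1\ge4$, so the loss in (10) is at least $2$, and $x_y=1$, $\#(y)=0$. So the component of $\ell$ in $S+\ell$ is a star, and all others have maximum degree at most $2$.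

*$\eta=0$ and $x_\ell=1$.* Then $D\le2$; for $y\in O'$ with $y\sim\ell$ the loss of $\ell$ in (10) is $1$, so $\#(y)\le1$. The maximum degree of $S+\ell$ is at most $2$. $\square$

So all weights on $Z$ are at least $3$. Since $x(A)\le2$, no vertex of $A$ is on $Z$. So $Z=T_0$ is a triangle and $x_c\ge3$. As $A\neq\emptyset$, $s\le10$. So one of the following holds: (R1) $(x_a,x_b,x_c)=(4,3,3)$, $A=\{z\}$, $x_z=1$; or (R2) $(3,3,3)$ and $x(A)=2$.

**Step 12.3. Excluding (R1).** The vertex $z$ has at most one neighbor in the triangle $T_0$. If a heavy exact $e$ is adjacent to $z$, it has at most one neighbor in $T_0$; then $T_0+e$ is good with one cycle and weight $10+x_e\ge12$, against Lemma 11 or the bound $12$ on gains. So heavy exact vertices have both neighbors in $T_0$ and are not adjacent to $z$. Two of them, $e,f$, share some $t\in T_0$; $T-t+e+f$ is good (at most $4$ edges on $T_0-t+e+f$, and $z$ has at most one neighbor in it), and $t$ has loss $2$. So $11-x_t+x_e+x_f+2\le12$, that is, $x_e+x_f\le x_t-1\le3$, which is impossible. So there is at most one heavy exact vertex and at most one lossy vertex. The net sum of a triple of $T$ is at least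 $6$, while the nets are at most $3$ for the heavy exact vertex, $2$ for the lossy one, and $1$ for any other. So the triple consists of a lossy $\ell$ of weight $3$, a heavy exact $f$ of weight $3$ and a vertex of net $1$. Let $t\in N(f)\cap T_0$ with $x_t=3$. $F=T-t+f$ is a forest: the edge $T_0-t$, $f$ with one neighbor on it, and $z\not\sim f$ with at most one neighbor. It has weight $11$, and $t$ is lossy: value $12$; but $\ell$ is left over, against Lemma 6(d).

**Step 12.4. Excluding (R2).** We first show that heavy exact vertices have at most one neighbor in $T_0$. Let $f$ be heavy exact with both its neighbors $p,q$ in $T_0$. $F=T-p+f$ is a forest, since $f$ has one neighbor in the forest $T-p$; it has weight $8+x_f$, and $p$ is lossy. If $x_f=3$, the value is $12$ but other vertices remain, as $x(O)=13$: contradiction. If $x_f=2$, the value is at least $11$. $O-f$ has weight $11$, so at least $4$ vertices. None of them is lossy for $F$ (otherwise the value is $12$ with others left over); so all are addable to $F$, and hence of weight $1$ by Lemma 6(b). Then a triple of $T$ has net sum at most $2+1+1$, a contradiction.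

There is a heavy exact $e$, since otherwise the net sum of a triple is at most $2+1+1$. $T_0+e$ is good with one cycle; $x_e=3$ would give weight $12$, against Lemma 11. So all heavy exact vertices have weight $2$. $T_0+e$ has weight $11$, and it is a maximal good set: a good $T_0+e+v$ would have weight at least $12$ and $5$ vertices, so at most one cycle, against Lemma 11 or the bound on gains. Everything shown so far for $\sigma=1$ holds for every maximal good set of weight $11$ that properly contains $T_0$, in particular for $T_0+e$. So we replace $T$ by it, and assume $A=\{z\}$ with $x_z=2$.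

In a triple of $T$ all nets are at most $2$, so all equal $2$; at most one of the three is lossy. So there are two exact vertices $e,f$ of weight $2$. Each has exactly $2$ neighbors in $T$, at most one of them in $T_0$; so each is adjacent to $z$ and to exactly one vertex of $T_0$. As $z$ is a neighbor of an exact vertex, it lies in the component of the cycle $T_0$, so $z$ has exactly one neighbor in $T_0$ (not more, since $T$ is good). If $e\not\sim f$, then $T_0+e+f$ is good of weight $13$, a contradiction. So $z,e,f$ are pairwise adjacent, each with exactly one neighbor in $T_0$. If two of them have the same neighbor $t\in T_0$, then $(T_0-t)\cup\{z,e,f\}$ has weight $12$ and consists of an edge and a triangle with at most one edge between them; it is good with exactly one cycle, against Lemma 11. So, naming $T_0$ suitably (all its weights are $3$), $z\sim a$, $e\sim b$, $f\sim c$. The path $a\,b\,e\,f$ has weight $10$, and $c$ ($\sim a,b,f$) and $z$ ($\sim a,e,f$) are lossy: value $12$. But others remain, of total weight $24-15=9$, against Lemma 6(d).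

So $\sigma=1$ is impossible. Together with Step 12.1: no maximal good set properly containing $T_0$ has weight $11$ or $12$.

**Step 12.5. $\sigma=2$: the structure.** Now $x(T)=10$, so $s=9$, $A=\{z\}$, $x_z=1$, and $X\ge22$. Every $v\in H\setminus T_0$ with $T_0+v$ good has weight $1$, since otherwise $T_0+v$ would extend to a maximal good set of weight at least $11$, which has just been excluded. If $T_0$ is a forest, the vertices of $H\setminus T_0$ of weight at least $2$ are not addable and not exact to $T_0$, so they are lossy for $T_0$ and hence for $T$. There are at most $2$ of them, and a triple of $T$ has net sum at most $2+2+1$, a contradiction. So $T_0$ is a triangle, and $z$ has at most one neighbor in it. Heavy exact vertices (for $T$) have at least $2$ neighbors in $T_0$, because otherwise $T_0+v$ would be good; so both their neighbors in $T$ are in $T_0$, and they are not adjacent to $z$. Two of them, $e,f$, share some $t$; for each shared $t$, $T-t+e+f$ is good (at most $4$ edges on $T_0-t+e+f$, and $z$ with at most one neighbor in it), with $t$ of loss $2$. So $10-x_t+x_e+x_f+2\le12$, and $x_t\ge x_e+x_f\ge4$ for each shared $t$.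

**Step 12.6. $\sigma=2$: the contradiction.** We distinguish the weights on $T_0$. If $x_c=2$, the weights are $(5,2,2)$ or $(4,3,2)$; the weights outside $T_0$ are at most $2$ and lossy nets at most $1$, so a triple of $T$ consists of three exact vertices of weight $2$, pairwise sharing only $a$ (as $x_b\le3$). This is impossible, since only two types contain $a$ and equal types share two vertices.

So the weights are $(3,3,3)$. By Step 12.5 there is at most one heavy exact vertex; at most two are lossy. The net sum of a triple of $T$ is at least $6$. It contains a heavy exact $e$, since otherwise the sum is at most $2+2+1$; and it contains a lossy vertex, since otherwise the sum is at most $3+1+1$. So either there is exactly one lossy $\ell$ in the triple, and then $x_\ell=x_e=3$; or there are two, $\ell,\ell'$, and then $x_e=2$, $x_\ell=x_{\ell'}=3$, or $x_e=3$, $x_\ell,x_{\ell'}\ge2$. Let $p\in N(e)\cap T_0$. $F=T-p+e$ is a forest: the edge $T_0-p$, $e$ with one neighbor on it, and $z\not\sim e$ with at most one neighbor. It has weight $7+x_e$ and $p$ is lossy: value at least $8+x_e$. If $\ell$ (or $\ell'$) were not lossy for the forest $F$, it would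 be addable, with value at least $8+x_e+x_\ell\ge13$ (respectively with $\ell'$). So they are lossy for $F$. In the first case the value is at least $8+3+1=12$, in the second at least $10+x_e\ge12$. But other vertices of $H$ remain, since the named ones have total weight at most $10+3+6=19<22\le X$. This contradicts Lemma 6(d).

This proves Proposition 10, which is the case $k=3$ of Theorem A. With Section 6 it completes the proof of Theorem A, and with Section 7 the proofs of Theorem B and the Main Theorem. $\square$
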